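# Hamming graphs inside $T^*(T^*)$: writing the head of a tuple where its tail points

Throughout, Banach spaces are real and infinite dimensional.

## 1. The guess: no room for Hamming graphs in a reflexive space that is flat at infinity

Take a function of $k$ integer variables $m_1<\dots<m_k$ with values in a Banach space, and suppose that changing one variable moves the value by at most $1$. How far can the value move when all the variables change? If the values live in a space where vectors taken far out do not add up (the sum of many far-out unit vectors stays bounded), one guesses: not far. Each single change can be pushed far out, and the changes then do not accumulate. So the guess is that in a reflexive space with such flatness at infinity the number of changed variables cannot be read off from the distance between values. Let us make the words precise and test the guess.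

**Definition (Hamming graphs).** For $k\in\mathbb N$ let $[\mathbb N]^k$ be the set of $k$-element subsets of $\mathbb N$, written as increasing tuples $\bar m=(m_1<\dots<m_k)$. The Hamming metric is
$$d_{\mathbb H}(\bar m,\bar n)=|\{i\in\{1,\dots,k\}:m_i\ne n_i\}| ,$$
and the Hamming graphs are the metric spaces $\mathbb H_k^\omega=([\mathbb N]^k,d_{\mathbb H})$, $k\in\mathbb N$.

Positions are compared, not sets: $(1,2)$ and $(2,3)$ share the element $2$, but their distance is $2$.

**Definition (equi-coarse embedding).** A family $(M_k,d_k)_{k\in\mathbb N}$ of metric spaces equi-coarsely embeds into $X$ if there are non-decreasing functions $\rho,\omega:[0,\infty)\to[0,\infty)$ with $\lim_{t\to\infty}\rho(t)=\infty$ and maps $f_k:M_k\to X$ such that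
$$\rho(d_k(x,y))\le\|f_k(x)-f_k(y)\|\le\omega(d_k(x,y))\qquad\text{for all }k\text{ and all }x,y\in M_k .$$

The point is that $\rho$ and $\omega$ do not depend on $k$.

**Example 1.1 (a space where changes add up).** Let $1\le p<\infty$ and let $(e_{j,q})$ be the unit vector basis of $\ell_p(\mathbb N\times\mathbb N)$. For $f_k(\bar m)=\sum_{j\le k}e_{j,m_j}$ we get $\|f_k(\bar m)-f_k(\bar n)\|=(2d_{\mathbb H}(\bar m,\bar n))^{1/p}$. So the Hamming graphs equi-coarsely embed into $\ell_p$, with $\rho(t)=\omega(t)=(2t)^{1/p}$. Coordinate $j$ is stored in its own region, and regions add up.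

Reflexivity belongs in the guess. The space $c_0$ is as flat as can be, and by Aharoni's theorem (Israel J. Math. 19 (1974)) all separable metric spaces embed bi-Lipschitzly into $c_0$ with a uniform distortion bound; after scaling, the Hamming graphs equi-coarsely embed there.

To test the guess in earnest we need a reflexive space that is flat at infinity. The basic one is Tsirelson's.

## 2. Tsirelson's space $T^*$ and the function $\tau$

**Definition ($T$ and $T^*$).** $T$, the Figiel–Johnson Tsirelson space, is the completion of $c_{00}$ under the norm satisfying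
$$\|x\|=\max\Big(\|x\|_\infty,\ \sup\tfrac12\sum_{i=1}^n\|E_ix\|\Big),$$
where the supremum is over all $n$ and all finite intervals $n\le E_1<E_2<\dots<E_n$ of $\mathbb N$, and $E_ix$ is the restriction of $x$ to $E_i$. Its dual $T^*$ is Tsirelson's original space.

Write $(t_i)$ for the unit vector basis of $T$; it is normalized and $1$-unconditional, that is, changing signs of coordinates does not change the norm. Write $(e_i)$ for the biorthogonal functionals in $T^*$. We are told in the statement of the problem that $T^*(T^*)$, defined in Section 4, is reflexive. It contains $T^*$ as its first copy, so $T^*$ is reflexive, and hence so is $T$. The basis of a reflexive space is shrinking, so $(e_i)$ is a basis of $T^*$; it is normalized and $1$-unconditional because $(t_i)$ is. A multiplier with values in $[-1,1]$ on finitely many coordinates is a convex combination of sign changes, so $|a_i|\le|b_i|$ for all $i$ implies $\|\sum a_ie_i\|\le\|\sum b_ie_i\|$. We call this monotonicity. Similarly, a restriction to a set of coordinates never increases the norm.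

**Fact 2.1.** For $a\neq b$ and scalars $\alpha,\beta$ we have $\|\alpha e_a+\beta e_b\|_{T^*}=|\alpha|+|\beta|$.

Indeed let $x\in T$ be supported on $\{a,b\}$. In a sum $\frac12\sum\|E_ix\|$, either one interval contains both points and the sum is $\frac12\|x\|$, or it is at most $\frac12(|x_a|+|x_b|)\le\|x\|_\infty$. So $\|x\|\le\max(\|x\|_\infty,\frac12\|x\|)$, which forces $\|x\|=\|x\|_\infty$. Restriction to $\{a,b\}$ has norm one on $T$, so the norm of $\alpha e_a+\beta e_b$ is computed on such $x$ only, and it is the dual of the sup norm.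

**Fact 2.2 (flatness far out).** If $b_1<\dots<b_n$ are finitely supported successive blocks in $T^*$ with supports in $[n,\infty)$, then $\|\sum_jb_j\|_{T^*}\le2\max_j\|b_j\|$. In particular, if $b$ is supported in a finite set $B$ with $|B|\le\min B$, then
$$\|b\|_\infty\le\|b\|_{T^*}\le2\|b\|_\infty .\tag{1}$$

Drop the zero blocks and let $E_j$ be the interval spanned by $\operatorname{supp}b_j$. There are at most $n$ of these intervals and they lie in $[n,\infty)$, so they are admissible in the norm of $T$. For $a\in c_{00}$,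
$$\Big\langle\sum_jb_j,a\Big\rangle=\sum_j\langle b_j,E_ja\rangle\le\max_j\|b_j\|\sum_j\|E_ja\|_T\le2\max_j\|b_j\|\,\|a\|_T ,$$
and $c_{00}$ is dense in $T$. For (1), the right side is the case of one-point blocks, and the left side holds because $b_i=\langle b,t_i\rangle$ and $\|t_i\|_T=1$. By Fact 2.1, $\|e_2+e_3\|=2$, so the constant $2$ is attained.

**Definition.** $\tau(N)=\big\|\sum_{i=1}^Ne_i\big\|_{T^*}$ for $N\in\mathbb N$.

**Fact 2.3.** $\tau$ is non-decreasing, $\tau(1)=1$, $\tau(N+1)\le\tau(N)+1$, $\tau(N)\le N$, and $\tau(N)\to\infty$.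

Only the last claim needs an argument. If $\tau\le K$, then for $a\in c_{00}$ with support in $[1,N]$, monotonicity gives
$$\sum|a_i|=\Big\langle\sum_{i\le N}\operatorname{sgn}(a_i)e_i,a\Big\rangle\le\tau(N)\|a\|_T\le K\|a\|_T .$$
Since also $\|a\|_T\le\sum|a_i|$, the space $T$ would be isomorphic to $\ell_1$, which is not reflexive.

So in $T^*$ the sum $e_1+\dots+e_N$ grows with $N$, while any $N$ basis vectors beyond position $N$ have a sum of norm at most $2$. Both halves will be used.

## 3. The test in $T^*$: the guess is right there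

The tool is a lemma that makes "push each change far out" precise. We shall use it again in Section 8.

**Lemma 3.1 (thinning).** Let $X$ be reflexive with a normalized $1$-unconditional basis $(e_\gamma)_{\gamma\in\Gamma}$, $\Gamma$ countable, let $G_1\subset G_2\subset\cdots$ be finite sets with union $\Gamma$, and let $P_p$ be the coordinate projection onto $\operatorname{span}\{e_\gamma:\gamma\in G_p\}$. Let $t,p_0\in\mathbb N$, and let $f:\mathbb H_t^\omega\to X$ be bounded with $\|f(\bar m)-f(\bar n)\|\le1$ whenever $d_{\mathbb H}(\bar m,\bar n)=1$. Then there are integers $m_1<n_1<m_2<n_2<\dots<m_t<n_t$, integers $p_0<p_1<\dots<p_t$ and vectors $y_1,\dots,y_t$ such that $y_j$ is supported in $G_{p_j}\setminus G_{p_{j-1}}$, $\|y_j\|\le2$, and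
$$\Big\|f(\bar m)-f(\bar n)-\sum_{j\le t}y_j\Big\|\le1 .$$

**Step 1: split $f$ into weakly null increments.** Let $\mathcal U$ be a nonprincipal ultrafilter on $\mathbb N$. Bounded sets in $X$ are relatively weakly compact, so we may put $f_t=f$ and, for $j=t,\dots,1$,
$$f_{j-1}(m_1,\dots,m_{j-1})=\operatorname*{w-lim}_{m_j\to\mathcal U}f_j(m_1,\dots,m_j),\qquad x_j(m_1,\dots,m_j)=f_j(m_1,\dots,m_j)-f_{j-1}(m_1,\dots,m_{j-1}).$$
The restriction $m_j>m_{j-1}$ excludes only finitely many $m_j$, which is harmless. By construction $f(\bar m)=f_0+\sum_jx_j(m_1,\dots,m_j)$ and $\operatorname{w-lim}_{m_j\to\mathcal U}x_j(m_1,\dots,m_j)=0$.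

Next, $\|x_j\|\le1$. Fix $m_1<\dots<m_{j-1}$ and two values $m_j\neq m_j'$ beyond $m_{j-1}$. For later coordinates beyond both values, the tuples $(m_1,\dots,m_j,m_{j+1},\dots)$ and $(m_1,\dots,m_j',m_{j+1},\dots)$ are at distance $1$, so their $f$-values differ by a vector of the unit ball. Take the weak limits in $m_t$, then $m_{t-1}$, down to $m_{j+1}$. The unit ball is weakly closed, so
$$\|f_j(m_1,\dots,m_{j-1},m_j)-f_j(m_1,\dots,m_{j-1},m_j')\|\le1.$$
Now let $m_j'\to\mathcal U$ to get $\|x_j(m_1,\dots,m_j)\|\le1$.

**Step 2: choose the two tuples alternately, so that the increments nearly have disjoint supports.** Note that $P_py\to y$ for every $y\in X$: finite combinations of basis vectors are dense and are fixed by $P_p$ for large $p$, and $\|P_p\|\le1$. Put $\epsilon=1/(3t)$. For $j=1,\dots,t$ choose successively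

1. $m_j>n_{j-1}$ (no condition if $j=1$) with $\|P_{p_{j-1}}x_j(m_1,\dots,m_j)\|\le\epsilon/2$;
2. $n_j>m_j$ with $\|P_{p_{j-1}}x_j(n_1,\dots,n_j)\|\le\epsilon/2$;
3. with $z_j=x_j(m_1,\dots,m_j)-x_j(n_1,\dots,n_j)$, an integer $p_j>p_{j-1}$ with $\|z_j-P_{p_j}z_j\|\le\epsilon$.

The first two choices are possible because $P_{p_{j-1}}$ has finite rank, so it turns the weak limit $0$ into a norm limit $0$ along $\mathcal U$; the admissible indices form a set in $\mathcal U$, which is infinite.

**Step 3: collect.** Put $y_j=(P_{p_j}-P_{p_{j-1}})z_j$. It is a restriction of $z_j$ to $G_{p_j}\setminus G_{p_{j-1}}$, so $\|y_j\|\le\|z_j\|\le2$. Also $z_j-y_j=(z_j-P_{p_j}z_j)+P_{p_{j-1}}z_j$ has norm at most $2\epsilon$. Since $f(\bar m)-f(\bar n)=\sum_jz_j$, the error is at most $2\epsilon t=\frac23\le1$. $\blacksquare$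

**Example 3.2 (the guess holds in $T^*$).** Let $f:\mathbb H_t^\omega\to T^*$ be bounded with $\|f(\bar m)-f(\bar n)\|\le\lambda$ whenever $d_{\mathbb H}(\bar m,\bar n)=1$, where $\lambda>0$. Then there are $\bar m,\bar n$ at distance $t$ with $\|f(\bar m)-f(\bar n)\|\le5\lambda$.

Divide by $\lambda$ and apply Lemma 3.1 with $G_p=\{1,\dots,p\}$ and $p_0=t$. The $y_j$ are $t$ successive blocks supported in $(t,\infty)$, so Fact 2.2 gives $\|\sum_jy_j\|\le4$ and $\|f(\bar m)-f(\bar n)\|\le5$. All coordinates of $\bar m$ and $\bar n$ differ because $m_j<n_j$. Consequently the Hamming graphs do not equi-coarsely embed into $T^*$: we would get $\rho(t)\le5\lambda$ for all $t$, for any $\lambda>0$ with $\lambda\ge\omega(1)$.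

## 4. Two kinds of flatness, the space $T^*(T^*)$, and two leaks in the argument

**Definition (asymptotic structure).** Let $\mathrm{cof}(X)$ be the set of closed finite-codimensional subspaces of $X$, and $S_Y$ the unit sphere of $Y$. The $n$-th asymptotic structure $\{X\}_n$ (in the sense of Maurey, Milman and Tomczak-Jaegermann) is the set of normalized bases $(e_i)_{i=1}^n$ of $n$-dimensional spaces with the following property. For every $\varepsilon>0$ and every $X_1\in\mathrm{cof}(X)$ there is $x_1\in S_{X_1}$ such that for every $X_2\in\mathrm{cof}(X)$ there is $x_2\in S_{X_2}$, and so on, such that for every $X_n\in\mathrm{cof}(X)$ there is $x_n\in S_{X_n}$ with $(x_i)_{i=1}^n$ $(1+\varepsilon)$-equivalent to $(e_i)_{i=1}^n$.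

Here $(x_i)$ and $(e_i)$ are $C$-equivalent if $\alpha^{-1}\|\sum a_ie_i\|\le\|\sum a_ix_i\|\le\beta\|\sum a_ie_i\|$ for all scalars, with some $\alpha,\beta>0$, $\alpha\beta\le C$.

**Definition (two flatness properties).** $X$ is asymptotic-$c_0$ if there is $C\ge1$ such that for every $n$ every $(e_i)_{i=1}^n\in\{X\}_n$ is $C$-equivalent to the unit vector basis of $\ell_\infty^n$. $X$ is asymptotic-subsequential-$c_0$ if there is $C\ge1$ such that for every $k\in\mathbb N$ there is $M\in\mathbb N$ with the following property: every $(e_j)_{j=1}^M\in\{X\}_M$ has a subsequence $(e_{j_\ell})_{\ell=1}^k$, $j_1<\dots<j_k$, that is $C$-equivalent to the unit vector basis of $\ell_\infty^k$.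

**Example 4.1.** $T^*$ is asymptotic-$c_0$ with $C=2$. Given $(e_i')_{i=1}^n\in\{T^*\}_n$ and $\varepsilon,\delta>0$, play $X_1=\overline{\operatorname{span}}\{e_q:q>n\}$; when $x_j$ has been given, pick $s_j$ (larger than $n$ and all earlier $s_i$) such that the restriction $x_j'$ of $x_j$ to $[1,s_j]$ satisfies $\|x_j-x_j'\|\le\delta$, and play $X_{j+1}=\overline{\operatorname{span}}\{e_q:q>s_j\}$. The $x_j'$ are successive blocks beyond $n$ with $1-\delta\le\|x_j'\|\le1$. By Fact 2.2 and monotonicity, $(1-\delta-n\delta)\max|a_j|\le\|\sum a_jx_j\|\le(2+n\delta)\max|a_j|$. Let $\varepsilon,\delta\to0$.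

**Definition ($E$-sums and $T^*(T^*)$).** For a Banach space $E$ with a normalized $1$-unconditional basis $(e_i)_{i\in\mathbb N}$ and Banach spaces $Y_i$, the sum $(\sum_iY_i)_E$ consists of the sequences $x=(x^{(i)})$, $x^{(i)}\in Y_i$, with $\sum_i\|x^{(i)}\|e_i\in E$, normed by $\|x\|=\|\sum_i\|x^{(i)}\|e_i\|_E$. The space $T^*(T^*)$ is the case $E=T^*$, $Y_i=T^*$ for all $i$.

Put $X=T^*(T^*)$ and write $e_{i,q}$ for the $q$-th basis vector of the $i$-th copy. These vectors form a $1$-unconditional normalized basis of $X$. It is known, and given with the problem, that **$X$ is reflexive and asymptotic-subsequential-$c_0$, but not asymptotic-$c_0$.**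

**Example 4.2 (why only a subsequence is flat).** The basis $(e_j)_{j=1}^n$ of $T^*$ belongs to $\{X\}_n$. Given $X_j\in\mathrm{cof}(X)$, the sequence $(e_{j,q})_q$ is weakly null, so its image in the finite-dimensional quotient $X/X_j$ tends to $0$ in norm. Hence some $x_j\in S_{X_j}$ is as close as we like to some $e_{j,q_j}$, and $\|\sum_ja_je_{j,q_j}\|=\|\sum_ja_je_j\|_{T^*}$. If $(e_j)_{j\le n}$ is $C$-equivalent to the basis of $\ell_\infty^n$, then $\|e_1\|=1$ gives $\alpha\ge1$, so $\beta\le C$ and $\tau(n)\le C$. By Fact 2.3 this fails for large $n$, so $X$ is indeed not asymptotic-$c_0$. But for $n=2k-1$ the subsequence $e_k,\dots,e_{2k-1}$ is $2$-equivalent to the basis of $\ell_\infty^k$ by (1).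

The problem, from Florent P. Baudier, Gilles Lancien, Pavlos Motakis, Thomas Schlumprecht, "The geometry of Hamming-type metrics and their embeddings into Banach spaces", arXiv:2004.04805 (2020), asks: is it true that the Hamming graphs do not equi-coarsely embed into any reflexive asymptotic-subsequential-$c_0$ space? In particular, is it true that they do not equi-coarsely embed into $T^*(T^*)$? The guess says yes twice. Let us try to prove it.

**The first leak.** Run Example 3.2 in $X$, with $G_p=\{(i,q):i,q\le p\}$ and $p_0=t$. In each copy $i\le t$ the components of the $y_j$ are successive blocks beyond $t$, and their sum has norm at most $4$. But there are $t$ such copies, and the norm over the copies can be as large as $\tau(t)$. This loss is real. Consider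
$$\Phi_k(\bar m)=\sum_{j\le k}e_{j,m_j},\qquad \|\Phi_k(\bar m)-\Phi_k(\bar n)\|=2\Big\|\sum_{j\in A}e_j\Big\|_{T^*},\quad A=\{j:m_j\ne n_j\},$$
where we used $\|e_a-e_b\|_{T^*}=2$ (Fact 2.1). A change of all coordinates moves $\Phi_k$ by $2\tau(k)$, which is unbounded. Still, $\Phi_k$ does not give an embedding: if $k\ge2d-1$ and $A=\{d,\dots,2d-1\}$, then $d_{\mathbb H}=d$ and the distance is at most $4$ by (1).

Sending coordinate $j$ to copy $\pi(j)$, with $\pi:\{1,\dots,k\}\to\mathbb N$ injective, does not help: fewer than $d$ indices have $\pi(j)<d$, so if $k\ge2d-1$, some $d$ indices have $\pi(j)\ge d$, and changing exactly those moves the value by at most $4$.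

**The second leak.** This suggests a repair of the nonexistence proof: do not change all coordinates, but only $k$ of them among $M$, chosen so that the corresponding increments form a flat subsequence. That is how subsequential flatness seems made to be used. For $\Phi_k$ it works, because there the $j$-th increment of Lemma 3.1 is $e_{j,m_j}$, a function of $m_j$ alone. In general it stops here: the increment $x_j(m_1,\dots,m_j)$ depends on the whole past. If $m_1,\dots,m_h$ change and $m_j$ with $j>h$ does not, the increment $x_j$ may change nevertheless. So we do not control which increments enter $f(\bar m)-f(\bar n)$, and they need not be the flat ones.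

A counterexample must therefore have late increments that carry information about early coordinates. That is exactly what we now build.

## 5. One scale: the head, written in the first $N$ copies at places chosen by the tail

Fix $N$, and split a $k$-tuple, $k>N$, into a *head* $(m_1,\dots,m_h)$, $h=k-N$, and a *tail* $(m_{h+1},\dots,m_{h+N})$. We want a vector in each of the copies $1,\dots,N$, of norm about $1$, such that

* one change in the head moves each of the $N$ copies by about $1/\tau(N)$, hence the whole vector by about $1$;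
* $\tau(N)$ or more changes in the head move each copy by about $1$, hence the whole vector by about $\tau(N)$;
* one change in the tail moves only one copy, by a bounded amount.

The first two wishes ask for the metric $\min(1,d_{\mathbb H}/\tau(N))$ on the heads inside $T^*$, up to a constant. The heads form the infinite space $\mathbb H_h^\omega$, and Example 3.2 forbids such a picture at one fixed place for large $N$: with edges at most $2/\tau(N)$ there would be two heads at distance $h$ with images within $10/\tau(N)$. A *finite* metric space, however, embeds isometrically into a finite-dimensional $\ell_\infty$, and $T^*$ contains $\ell_\infty^n$ with constant $2$ far out by (1). Here the order of the coordinates helps: once $L=m_{h+i}$ is known, the head lies in $\{1,\dots,L-1\}$, so only finitely many heads are possible. So in copy $i$ we write the head at a place determined by $L=m_{h+i}$. Each copy uses its own tail coordinate, which gives the third wish.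

**Construction 5.1.** Let $h,N\ge1$, $k=h+N$, $R>0$. For $L\in\mathbb N$ let $V_L=[\{1,\dots,L-1\}]^h$, a finite (possibly empty) set, with Hamming metric $d$. For $u\in V_L$ define $\phi_L(u)\in\ell_\infty(\{*\}\cup V_L)$ by
$$\phi_L(u)(*)=1,\qquad\phi_L(u)(v)=\min(1,d(u,v)/R)\quad(v\in V_L).$$
Let $B_L\subset\mathbb N$ ($L\in\mathbb N$) be pairwise disjoint finite sets with $|B_L|=1+|V_L|\le\min B_L$; choose them one after another, far enough out. A bijection $\{*\}\cup V_L\to B_L$ induces a linear map $\iota_L:\ell_\infty(\{*\}\cup V_L)\to T^*$ with values supported in $B_L$. For $\bar m\in[\mathbb N]^k$ put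
$$g_i(\bar m)=\iota_L\big(\phi_L(m_1,\dots,m_h)\big)\in T^*,\quad L=m_{h+i}\quad(1\le i\le N),$$
and let $G(\bar m)\in T^*(T^*)$ have $i$-th component $g_i(\bar m)$ for $i\le N$ and $0$ for $i>N$. This is well defined because $m_h<m_{h+i}=L$ puts the head into $V_L$.

In the smallest case $h=N=R=1$ we have $V_L=\{1,\dots,L-1\}$, and $\phi_L(u)$ has entry $0$ at $u$ and entry $1$ at $*$ and at every $v\ne u$. For $L=2$ there is a single possible head, and without the entry at $*$ its picture would be $0$. The entry $*$ guarantees $\|\phi_L(u)\|=1$, so that something is visible at the place $B_L$.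

**Lemma 5.2.** Let $\bar m,\bar n\in[\mathbb N]^k$, $A=\{j:m_j\ne n_j\}$, $A'=A\cap[1,h]$, $A''=A\setminus A'$. Then, in the notation of Construction 5.1:

(a) $\displaystyle\Big\|\sum_{i\le N}\|g_i(\bar m)-g_i(\bar n)\|e_i\Big\|_{T^*}\le\frac{2|A'|}{R}\tau(N)+4|A''|$;

(b) if $|A'|\ge R$, then for every $i\le N$ the restriction of $g_i(\bar m)-g_i(\bar n)$ to the coordinates in $B_{m_{h+i}}$ has norm at least $1$. In particular $\|G(\bar m)-G(\bar n)\|\ge\tau(N)$.

**Step 1: the norms of the pictures.** The function $\delta=\min(1,d/R)$ is a metric on $V_L$. Hence $|\delta(u,w)-\delta(v,w)|\le\delta(u,v)$ for all $w$, with equality at $w=v$, and the entries at $*$ cancel. So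
$$\|\phi_L(u)\|_\infty=1,\qquad\|\phi_L(u)-\phi_L(v)\|_\infty=\min\big(1,d(u,v)/R\big).\tag{2}$$
By (1) and $|B_L|\le\min B_L$,
$$\|a\|_\infty\le\|\iota_La\|_{T^*}\le2\|a\|_\infty.\tag{3}$$

**Step 2: the upper estimate (a), by looking at each copy.** If $h+i\notin A$, then $\bar m$ and $\bar n$ use the same $L$ in copy $i$, and (2), (3) give $\|g_i(\bar m)-g_i(\bar n)\|\le2|A'|/R$. If $h+i\in A$, both vectors have norm at most $2$, so the difference has norm at most $4$. There are $|A''|$ copies of the second kind. By monotonicity and the triangle inequality the sum is at most $\frac{2|A'|}R\|\sum_{i\le N}e_i\|+4|A''|$.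

**Step 3: the lower estimate (b), by looking only at the place chosen by $\bar m$.** Let $L=m_{h+i}$, and let $u,v$ be the heads of $\bar m,\bar n$. If $n_{h+i}=L$, the restriction to $B_L$ is $\iota_L(\phi_L(u)-\phi_L(v))$, of norm at least $\min(1,|A'|/R)=1$. If $n_{h+i}\ne L$, then $g_i(\bar n)$ lives on a set disjoint from $B_L$, and the restriction is $\iota_L(\phi_L(u))$, of norm at least $1$. So every one of the first $N$ components of $G(\bar m)-G(\bar n)$ has norm at least $1$, and monotonicity gives $\|G(\bar m)-G(\bar n)\|\ge\|\sum_{i\le N}e_i\|=\tau(N)$. $\blacksquare$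

With $R=\tau(N)$, part (a) bounds $\|G(\bar m)-G(\bar n)\|$ by $4d_{\mathbb H}(\bar m,\bar n)$, whatever $k$ is.

**Remark 5.3 (how $G$ uses the second leak).** Compute the increments of Lemma 3.1 for $G$. As $m_k\to\infty$ with the other coordinates fixed, $g_N(\bar m)$ stays bounded by $2$ and is supported in the disjoint sets $B_{m_k}$, so it tends weakly to $0$: its pairing with each $t_q$ is eventually $0$, and $\operatorname{span}(t_q)$ is dense in $T=T^{**}$. The other components do not involve $m_k$. Hence $x_k$ is $g_N$ placed in copy $N$. Continuing downward, $x_{h+i}$ is $g_i$ in copy $i$, and $x_j=0$ for $j\le h$. When only the head changes, every increment that moves is one whose own coordinate $m_{h+i}$ has not changed.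

## 6. All scales at once: the Hamming graphs embed into $T^*(T^*)$

**Theorem A.** There are maps $f_k:\mathbb H_k^\omega\to T^*(T^*)$, $k\in\mathbb N$, and a non-decreasing $\rho$ with $\rho(t)\to\infty$ such that
$$\rho(d_{\mathbb H}(\bar m,\bar n))\le\|f_k(\bar m)-f_k(\bar n)\|\le4\,d_{\mathbb H}(\bar m,\bar n)$$
for all $k,\bar m,\bar n$.

Since $T^*(T^*)$ is reflexive and asymptotic-subsequential-$c_0$, both questions have the answer **no**, and the guess of Section 1 is wrong.

One map $G$ with parameter $N$ and $R=\tau(N)$ detects distances $d\ge N+\tau(N)$, because at most $N$ of the changed coordinates can hide in the tail. It then gives $\tau(N)$, a fixed number. To get $\rho\to\infty$ we add maps for many $N$, with weights that sum to at most $1$ but lose less than $\tau(N)$ gains.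

**Step 1: choose the scales.** For $r\in\mathbb N$ let $R_r=4^r$ and let $N_r$ be the least $N$ with $\tau(N)\ge4^r$; it exists because $\tau(N)\to\infty$, and $N_r\ge2$ because $\tau(1)=1$. Since $\tau(N_r-1)<4^r$ and $\tau(N)\le\tau(N-1)+1$,
$$4^r\le\tau(N_r)\le4^r+1\le2\cdot4^r,\qquad N_r\ge\tau(N_r)\ge4^r.\tag{4}$$
These numbers do not depend on $k$.

**Step 2: define $f_k$, keeping the scales on disjoint coordinates.** Fix $k$ and let $\mathcal R=\{r\in\mathbb N:N_r<k\}$, a finite set by (4). For $r\in\mathcal R$ put $h_r=k-N_r\ge1$ and apply Construction 5.1 with $h=h_r$, $N=N_r$, $R=R_r$, and sets $B_{r,L}$. Choose all the sets $B_{r,L}$, $(r,L)\in\mathcal R\times\mathbb N$, pairwise disjoint: enumerate the pairs and choose each set beyond the previous ones and beyond its own cardinality. Let $g_{r,i}$ ($i\le N_r$) be the resulting vectors and put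
$$f_k^{(i)}(\bar m)=\sum_{r\in\mathcal R,\ N_r\ge i}2^{-r}g_{r,i}(\bar m),\qquad f_k(\bar m)=\big(f_k^{(i)}(\bar m)\big)_{i\in\mathbb N}.$$
Only finitely many components are nonzero, so $f_k(\bar m)\in T^*(T^*)$.

Let $\bar m,\bar n\in[\mathbb N]^k$, $A=\{j:m_j\ne n_j\}$, $d=|A|=d_{\mathbb H}(\bar m,\bar n)$, $A_r'=A\cap[1,h_r]$ and $A_r''=A\setminus A_r'$.

**Step 3: the upper bound, scale by scale.** By Lemma 5.2(a) and (4),
$$\Big\|\sum_{i\le N_r}\|g_{r,i}(\bar m)-g_{r,i}(\bar n)\|e_i\Big\|_{T^*}\le\frac{2|A_r'|}{R_r}\tau(N_r)+4|A_r''|\le4|A_r'|+4|A_r''|=4d.$$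
Multiply by $2^{-r}$ and add over $r\in\mathcal R$. By the triangle inequality in each copy, monotonicity and the triangle inequality in $T^*$, $\|f_k(\bar m)-f_k(\bar n)\|\le4d\sum_r2^{-r}\le4d$.

**Step 4: the lower bound, from one scale that sees the distance.** Let $r\in\mathbb N$ satisfy $d\ge N_r+4^r$. Then $k\ge d>N_r$, so $r\in\mathcal R$. The tail of scale $r$ has $N_r$ positions, so $|A_r'|\ge d-N_r\ge4^r=R_r$. Let $i\le N_r$ and $L=m_{h_r+i}$, and restrict $f_k^{(i)}(\bar m)-f_k^{(i)}(\bar n)$ to the coordinates in $B_{r,L}$. The vectors of every other scale $r'$ live on sets $B_{r',L'}$, disjoint from $B_{r,L}$. So the restriction is $2^{-r}$ times the vector in Lemma 5.2(b), and has norm at least $2^{-r}$. Restriction does not increase the norm, so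
$$\|f_k^{(i)}(\bar m)-f_k^{(i)}(\bar n)\|_{T^*}\ge2^{-r}\quad(i\le N_r),\qquad\|f_k(\bar m)-f_k(\bar n)\|\ge2^{-r}\tau(N_r)\ge2^r.$$

**Step 5: read off $\rho$.** Put $\rho(t)=\max\big(\{0\}\cup\{2^r:N_r+4^r\le t\}\big)$. It does not depend on $k$, is non-decreasing, tends to infinity, and satisfies $\rho(d)\le\|f_k(\bar m)-f_k(\bar n)\|$ by Step 4. $\blacksquare$

## 7. Arbitrary summands: Hilbertian pictures instead of $\ell_\infty$-pictures

The outer space entered only through $\tau(N)\to\infty$. The inner space entered through finite-dimensional pictures of the truncated head metric, written on independent places. If the inner spaces are arbitrary, they need not contain $\ell_\infty^n$'s, but by Dvoretzky's theorem they contain $\ell_2^n$'s, and these suffice.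

**Theorem B.** Let $E$ be a Banach space with a normalized $1$-unconditional basis $(e_i)_{i\in\mathbb N}$, and let $Y_1,Y_2,\dots$ be arbitrary infinite-dimensional Banach spaces. Then the Hamming graphs equi-coarsely embed into $(\sum_iY_i)_E$.

Put $\lambda(N)=\|\sum_{i\le N}e_i\|_E$. As for $\tau$: $\lambda$ is non-decreasing, $\lambda(1)=1$, $\lambda(N+1)\le\lambda(N)+1$ and $\lambda(N)\le N$.

**Case 1: $\sup_N\lambda(N)=K<\infty$.** Here the outer space is $c_0$ and we quote a theorem. For scalars $a_1,\dots,a_N$, $1$-unconditionality gives $\max|a_i|\le\|\sum a_ie_i\|\le K\max|a_i|$, so $(e_i)$ is equivalent to the basis of $c_0$. Unit vectors $y_i\in Y_i$, one in each summand, span an isometric copy of $E$, so $(\sum_iY_i)_E$ contains an isomorphic copy of $c_0$. By Aharoni's theorem the countable spaces $\mathbb H_k^\omega$ embed bi-Lipschitzly into it with a uniform distortion bound; after scaling, they equi-coarsely (even equi-bi-Lipschitzly) embed.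

**Case 2: $\lambda(N)\to\infty$.** Let $N_r$ be the least $N$ with $\lambda(N)\ge4^r$. Then (4) holds with $\lambda$ in place of $\tau$, with the same proof. Fix $k$, and let $\mathcal R=\{r:N_r<k\}$, $h_r=k-N_r$, $R_r=4^r$, $V_{r,L}=[\{1,\dots,L-1\}]^{h_r}$ be as before. Put $S_r=R_r^2=16^r$.

**Step 1: pictures of the heads in Hilbert space.** We look for unit vectors whose inner products decrease with the Hamming distance. Put $q=e^{-1/S_r}\in(0,1)$ and, on $\{1,\dots,L-1\}$, let $K(a,a)=1$, $K(a,b)=q$ for $a\ne b$. As a matrix, $K=(1-q)I+qJ$ with $J$ the all-ones matrix, so $K$ is positive semidefinite. On $V_{r,L}$,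
$$e^{-d(u,v)/S_r}=\prod_{j=1}^{h_r}K(u_j,v_j).$$
Each factor $(u,v)\mapsto K(u_j,v_j)$ is a positive semidefinite kernel, and by Schur's product theorem so is the product. So if $V_{r,L}\ne\emptyset$ there are vectors $\phi_{r,L}(u)\in\ell_2^{D_{r,L}}$, $D_{r,L}=|V_{r,L}|$, with $\langle\phi_{r,L}(u),\phi_{r,L}(v)\rangle=e^{-d(u,v)/S_r}$. They are unit vectors, and
$$|\phi_{r,L}(u)-\phi_{r,L}(v)|^2=2\big(1-e^{-d(u,v)/S_r}\big).\tag{5}$$
The right side is at most $2d(u,v)/S_r\le2d(u,v)^2/R_r^2$, because $d(u,v)$ is an integer. It is at least $2(1-e^{-1})\ge1$ if $d(u,v)\ge S_r$.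

**Step 2: independent places in each $Y_i$.** Disjoint supports are not available, so we build a finite-dimensional decomposition by hand. Enumerate the pairs $(r,L)\in\mathcal R\times\mathbb N$ with $V_{r,L}\ne\emptyset$ as $(r_q,L_q)_{q\ge1}$ (if $\mathcal R=\emptyset$ there are none). In $Y_i$ choose inductively closed finite-codimensional subspaces $Z_1\supset Z_2\supset\cdots$ and finite-dimensional $F_q\subset Z_q$ such that

1. $\|g\|\le2\|g+z\|$ for $g\in F_1+\dots+F_{q-1}$ and $z\in Z_q$;
2. there is a linear isomorphism $\iota_q:\ell_2^{D_{r_q,L_q}}\to F_q$ with $|a|\le\|\iota_qa\|\le2|a|$.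

For (1), take a finite $\frac12$-net of the unit sphere of the finite-dimensional space $F_1+\dots+F_{q-1}$ and norm-one functionals $y_j^*$ norming the points of the net. For $g$ in this sphere some $y_j^*$ satisfies $y_j^*(g)\ge1-\frac12$. Let $Z_q$ be the intersection of $Z_{q-1}$ with the kernels of the $y_j^*$. Then $\|g+z\|\ge\max_j|y_j^*(g+z)|=\max_j|y_j^*(g)|\ge\frac12\|g\|$. (For $q=1$ take $Z_1=Y_i$.) For (2), apply Dvoretzky's theorem in the infinite-dimensional space $Z_q$.

Now let $y=\sum_qy_q$ be a finite sum with $y_q\in F_q$. The tail $\sum_{p>q}y_p$ lies in $Z_{q+1}$, so $\|\sum_{p\le q}y_p\|\le2\|y\|$ for every $q$. Subtracting two consecutive partial sums,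
$$\|y_q\|\le4\|y\|.\tag{6}$$
In particular the components $y_q$ are determined by $y$.

**Step 3: the map and its upper bound.** Write $\iota_{r,L}^i$ for the map $\iota_q$ into $Y_i$ with $(r_q,L_q)=(r,L)$. For $r\in\mathcal R$ and $i\le N_r$ put
$$g_{r,i}(\bar m)=\iota_{r,L}^i\big(\phi_{r,L}(m_1,\dots,m_{h_r})\big),\quad L=m_{h_r+i},\qquad f_k^{(i)}(\bar m)=\sum_{r\in\mathcal R,\ N_r\ge i}2^{-r}g_{r,i}(\bar m).$$
Let $A,A_r',A_r'',d$ be as in Section 6. If $h_r+i\notin A$, then $\|g_{r,i}(\bar m)-g_{r,i}(\bar n)\|\le2\sqrt2\,|A_r'|/R_r$ by (5) and (2) of Step 2; otherwise it is at most $4$. So scale $r$ contributes at most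
$$2^{-r}\Big(\frac{2\sqrt2\,|A_r'|}{R_r}\lambda(N_r)+4|A_r''|\Big)\le2^{-r}\big(4\sqrt2\,|A_r'|+4|A_r''|\big)\le2^{-r}\cdot6d,$$
and $\|f_k(\bar m)-f_k(\bar n)\|\le6d$.

**Step 4: the lower bound.** Let $d\ge N_r+16^r$. Then $k\ge d>N_r$, so $r\in\mathcal R$, and $|A_r'|\ge d-N_r\ge16^r=S_r$. Fix $i\le N_r$, $L=m_{h_r+i}$, and $q$ with $(r_q,L_q)=(r,L)$; the set $V_{r,L}$ is nonempty because it contains the head of $\bar m$. The vector $f_k^{(i)}(\bar m)-f_k^{(i)}(\bar n)$ is a finite sum of elements of the spaces $F_p$. Different pairs belong to different $p$, so its component in $F_q$ is $2^{-r}\iota^i_{r,L}$ applied either to a difference $\phi_{r,L}(u)-\phi_{r,L}(v)$ with $d(u,v)=|A_r'|\ge S_r$ (if $n_{h_r+i}=L$), or to a unit vector (otherwise). Both arguments have Euclidean norm at least $1$, so the component has norm at least $2^{-r}$. By (6), $\|f_k^{(i)}(\bar m)-f_k^{(i)}(\bar n)\|\ge2^{-r}/4$ for every $i\le N_r$. Hence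
$$\|f_k(\bar m)-f_k(\bar n)\|\ge2^{-r}\lambda(N_r)/4\ge2^r/4.$$
The $N_r$ do not depend on $k$, so $\omega(t)=6t$ and $\rho(t)=\max(\{0\}\cup\{2^r/4:N_r+16^r\le t\})$ show that this is an equi-coarse embedding. $\blacksquare$

## 8. The compression in $T^*(T^*)$ has order $\tau$

Again $X=T^*(T^*)$. In Section 5 a single scale gave $\tau(N)$. We now see that this is the right order at each distance.

**Theorem C.** For $t\in\mathbb N$ let
$$\beta(t)=\inf_{k\ge t}\ \sup_f\ \inf\{\|f(\bar m)-f(\bar n)\|:d_{\mathbb H}(\bar m,\bar n)\ge t\},$$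
where $f$ ranges over all $1$-Lipschitz maps $\mathbb H_k^\omega\to X$. There is a constant $C$ with $\frac1{12}\tau(t)\le\beta(t)\le C\tau(t)$ for all $t$. Moreover, every equi-coarse embedding of the Hamming graphs into $X$ satisfies $\rho(t)\le C\omega(1)\tau(t)$ for $t\in\mathbb N$. Conversely, for every $\varepsilon\in(0,1)$ there is an equi-coarse embedding with $\omega(t)=c_\varepsilon t$ and $\rho(t)\ge(\tau(t)/24)^{1-\varepsilon}$ for all large $t\in\mathbb N$.

**Step 1: $\tau$ at most triples when its argument doubles.** For $t\ge2$ let $N=\lfloor t/2\rfloor$. Then $t\le2N+1$, so $\{N+1,\dots,t\}$ has at most $N+1$ elements, and (1) gives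
$$\tau(t)\le\tau(N)+2\le3\tau(N).\tag{7}$$

**Step 2: the lower bound for $\beta$, by one scale.** If $t=1$ and $k\ge1$, let $\sigma:[\mathbb N]^k\to\mathbb N$ be injective and $f(\bar m)=\frac12e_{1,\sigma(\bar m)}$. Different values are at distance $1$ by Fact 2.1, so $f$ is $1$-Lipschitz, and $\beta(1)\ge\frac12\ge\frac{\tau(1)}{12}$.

Let $t\ge2$, $N=\lfloor t/2\rfloor$, $R=\tau(N)\le N$ and $k\ge t>N$. Take $G$ from Construction 5.1 with $h=k-N$. Lemma 5.2(a) gives $\|G(\bar m)-G(\bar n)\|\le2|A'|+4|A''|\le4d_{\mathbb H}(\bar m,\bar n)$. If $d_{\mathbb H}(\bar m,\bar n)\ge t$, then $|A'|\ge t-N\ge N\ge R$, and Lemma 5.2(b) gives $\|G(\bar m)-G(\bar n)\|\ge\tau(N)$. The map $G/4$ is $1$-Lipschitz, so $\beta(t)\ge\tau(N)/4\ge\tau(t)/12$ by (7).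

**Step 3: one embedding with $\rho\ge(\tau/24)^{1-\varepsilon}$, by slowly decreasing weights.** In Section 6 replace the weights $2^{-r}$ by $4^{-\varepsilon r}$. The same proof gives $\omega(t)=4t\sum_{r\ge1}4^{-\varepsilon r}$, and the lower bound $4^{-\varepsilon r}\tau(N_r)\ge4^{(1-\varepsilon)r}$ whenever $d\ge N_r+4^r$, in particular whenever $d\ge2N_r$, since $N_r\ge4^r$. So we may take $\rho(t)=\max(\{0\}\cup\{4^{(1-\varepsilon)r}:N_r+4^r\le t\})$. Let $t\ge2N_1$ be an integer and let $r$ be maximal with $2N_r\le t$. Then $t<2N_{r+1}$, and by (7) and (4),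
$$\tau(t)\le\tau(2N_{r+1})\le3\tau(N_{r+1})\le3\cdot2\cdot4^{r+1}=24\cdot4^r.$$
Hence $\rho(t)\ge4^{(1-\varepsilon)r}\ge(\tau(t)/24)^{1-\varepsilon}$.

The upper bound returns to the thinning argument of Section 3 and measures the first leak exactly. Beyond the first $t$ copies we shall meet disjoint sets of copies that need not be successive, and for these we use a published theorem.

**Theorem (Casazza–Odell).** *("Tsirelson's space and minimal subspaces", Longhorn Notes, Univ. Texas Functional Analysis Seminar 1982–83; see also Casazza–Shura, Tsirelson's Space, LNM 1363.)* Let $\|\cdot\|_M$ be the modified Tsirelson norm on $c_{00}$, satisfying $\|x\|_M=\max(\|x\|_\infty,\sup\frac12\sum_{j=1}^n\|E_jx\|_M)$, where the supremum is over all $n$ and all pairwise disjoint finite $E_1,\dots,E_n\subset[n,\infty)$. Then there is $D\ge1$ with $\|x\|_T\le\|x\|_M\le D\|x\|_T$ for $x\in c_{00}$.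

**Claim 8.1.** Let $t\in\mathbb N$ and let $f:\mathbb H_t^\omega\to X$ be bounded with $\|f(\bar m)-f(\bar n)\|\le\lambda$ whenever $d_{\mathbb H}(\bar m,\bar n)=1$, where $\lambda>0$. Then there are $\bar m,\bar n$ with $d_{\mathbb H}(\bar m,\bar n)=t$ and $\|f(\bar m)-f(\bar n)\|\le C\lambda\tau(t)$, where $C=7+12D$.

**Step 4: the claim gives the upper bounds of Theorem C.** A $1$-Lipschitz map on $\mathbb H_t^\omega$ is bounded, since the diameter is at most $t$. So the claim with $k=t$, $\lambda=1$ gives $\beta(t)\le C\tau(t)$. For an equi-coarse embedding, $f_t$ is bounded because $\omega(t)$ is finite. Apply the claim to $f_t$ with any $\lambda>0$, $\lambda\ge\omega(1)$, to get $\rho(t)\le C\lambda\tau(t)$, and let $\lambda$ decrease to $\omega(1)$ (or take $\lambda=\omega(1)$ if this is positive).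

**Step 5: thin out and look at each copy.** Scale so that $\lambda=1$. Apply Lemma 3.1 in $X$ with the basis $(e_{i,q})$, $G_p=\{(i,q):i,q\le p\}$ and $p_0=t$. We get $\bar m,\bar n$ at distance $t$ and vectors $y_1,\dots,y_t$ with $\|y_j\|\le2$, $y_j$ supported on the pairs with $p_{j-1}<\max(i,q)\le p_j$, and $\|f(\bar m)-f(\bar n)\|\le1+\|\sum_jy_j\|$. Let $v(i)=\max_j\|y_j^{(i)}\|\le2$, where $y_j^{(i)}\in T^*$ is the $i$-th component. For every $i$,
$$\Big\|\sum_jy_j^{(i)}\Big\|\le3v(i).\tag{8}$$

* If $i\le p_0$, the $y_j^{(i)}$ are $t$ successive blocks with supports in $(p_{j-1},p_j]\subset(t,\infty)$, and Fact 2.2 gives the bound $2v(i)$.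
* If $p_{j_0-1}<i\le p_{j_0}$ with $1\le j_0\le t$, then $y_j^{(i)}=0$ for $j<j_0$, since $i>p_j$. The $y_j^{(i)}$ with $j>j_0$ are successive blocks with supports in $(p_{j-1},p_j]\subset(t,\infty)$, with sum of norm at most $2v(i)$. The term $j=j_0$ adds at most $v(i)$.
* If $i>p_t$, all components vanish.

Hence $\|\sum_jy_j\|\le3\|\sum_iv(i)e_i\|_{T^*}$ by monotonicity.

**Step 6: the first $t$ copies.** Since $v(i)\le2$, $\|\sum_{i\le t}v(i)e_i\|\le2\tau(t)$. This is where $\tau(t)$ enters.

**Step 7: the copies beyond $t$ contribute only a constant.** For $i>t$ with $v(i)\ne0$ choose $j(i)$ with $v(i)=\|y_{j(i)}^{(i)}\|$, and let $B_j=\{i>t:v(i)\ne0,\ j(i)=j\}$ for $1\le j\le t$. These are disjoint finite subsets of $[t,\infty)$. For $u_j=\sum_{i\in B_j}v(i)e_i$ we have $\|u_j\|_{T^*}\le\|\sum_i\|y_j^{(i)}\|e_i\|_{T^*}=\|y_j\|\le2$ by monotonicity. Let $B_ja$ be the restriction of $a$ to $B_j$. For $a\in c_{00}$,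
$$\Big\langle\sum_{j\le t}u_j,a\Big\rangle\le2\sum_{j\le t}\|B_ja\|_T\le2\sum_{j\le t}\|B_ja\|_M\le4\|a\|_M\le4D\|a\|_T,$$
where the third inequality holds because the $t$ disjoint sets $B_j\subset[t,\infty)$ are admissible in the modified norm. So $\|\sum_{i>t}v(i)e_i\|\le4D$.

**Step 8: add up.** Altogether
$$\|f(\bar m)-f(\bar n)\|\le1+3\big(2\tau(t)+4D\big)=1+6\tau(t)+12D\le(7+12D)\tau(t),$$
since $\tau(t)\ge1$. This proves Claim 8.1 and with it Theorem C. $\blacksquare$
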